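# Schur positivity of initial sums of odd power sums

## 1. Two terms: $p_1^n+p_3p_1^{n-3}$

Let $\Lambda=\bigoplus_n\Lambda^n$ be the ring of symmetric functions over $\mathbb Q$, with Schur basis $s_\nu$ and power sums $p_k$; put $p_\lambda=\prod_ip_{\lambda_i}$ and $P=p_1$. We write $X\ge 0$, and call $X$ *Schur-positive*, if all Schur coefficients of $X$ are $\ge0$; we write $X\ge Y$ if $X-Y\ge0$. Products of Schur-positive elements are Schur-positive (Littlewood–Richardson coefficients are nonnegative), so an inequality $X\ge Y$ may be multiplied by any $Z\ge0$.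

Multiplication by $P$ adds a cell: $s_\beta P=\sum_{\beta^+}s_{\beta^+}$, over all $\beta^+$ obtained from $\beta$ by adding one cell. Fix $\nu\vdash n$ and write $m(\beta)$ for the coefficient of $s_\nu$ in $s_\beta P^{n-|\beta|}$. It counts chains of shapes from $\beta$ to $\nu$, that is, the standard Young tableaux (SYT) of shape $\nu$ that extend any *fixed* SYT of shape $\beta$; it is $0$ if $\beta\not\subset\nu$. In particular the coefficient of $s_\nu$ in $P^n$ is $f^\nu$, the number of SYT of shape $\nu$.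

We start with the sum $P^n+p_3P^{n-3}$, $n\ge3$, and ask whether it is Schur-positive. Since $p_3=s_3-s_{21}+s_{111}$,
$$P^n+p_3P^{n-3}\ \ge\ P^n-s_{21}P^{n-3}.$$
There are two SYT of shape $21$. The SYT of $\nu$ extending the first and those extending the second form two disjoint sets, each of size $m(21)$. So $2m(21)\le f^\nu$ for every $\nu$, that is, $s_{21}P^{n-3}\le\frac12P^n$, and
$$P^n+p_3P^{n-3}\ \ge\ \tfrac12P^n. \tag{1.1}$$
For $n=3$ the sum is $2s_3+s_{21}+2s_{111}$. Since $P^3=s_3+2s_{21}+s_{111}$, the constant $\frac12$ cannot be improved.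

What changes if we add more terms $p_\lambda$, with all parts odd, in some order? Three things. Powers of $p_3$ appear, and $p_3$ times a non-positive element is hard to control by (1.1) alone. Other sizes $5,7,\dots$ appear, and the number of terms grows without bound. And the sum may stop in the middle, so the terms containing $p_5$ may come with only some of the possible companions. These notes deal with the three in turn.

## 2. The order on partitions and the theorems

Partitions of $n$ are totally ordered by reverse lexicographic order: for $\lambda\ne\mu$, $\lambda<\mu$ if and only if $\lambda_j<\mu_j$ at the first index $j$ where they differ. So $(1^n)$ is the minimum and $(n)$ the maximum; for $n=4$, $(1^4)<(2,1^2)<(2^2)<(3,1)<(4)$. For $\mu\vdash n$ with all parts odd put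
$$\varepsilon_\mu=\sum_{\substack{(1^n)\le\lambda\le\mu\\ \text{all parts odd}}}p_\lambda .$$
For $n=6$ the odd partitions are $(1^6)<(3,1^3)<(3,3)<(5,1)$, so $\varepsilon_{(3,3)}=p_1^6+p_3p_1^3+p_3^2$. Section 1 treated $\varepsilon_{(3,1^{n-3})}$.

The problem comes from Sheila Sundaram, "On a positivity conjecture in the character table of $S_n$", arXiv:1808.01416 (2018): *Is $\varepsilon_\mu$ Schur-positive for every $\mu$ with all parts odd?* Two cases are stated as known there: the full sum over all odd $\lambda\vdash n$ (it is the Frobenius characteristic of a twisted conjugacy action of $S_n$), and $\mu=(3^r,1^{n-3r})$. We shall not use them.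

**Theorem 1.** Let $\mu\vdash n$ have all parts odd. Then $\varepsilon_\mu\ge\frac1{17}p_1^n$; that is, the coefficient of each $s_\nu$ in $\varepsilon_\mu$ is at least $f^\nu/17>0$. In particular $\varepsilon_\mu$ is Schur-positive, and the conjecture holds.

**Theorem 2.** Let $A$ be a set of odd positive integers.

(a) If $1\in A$, then for every $\mu\vdash n$ with parts in $A$,
$$\varepsilon^A_\mu:=\sum_{\lambda\le\mu,\ \text{parts in }A}p_\lambda\ \ge\ \tfrac1{17}p_1^n .$$

(b) If $1\notin A\ne\emptyset$, Schur positivity fails for some initial interval.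

(c) If $1\in A$ and $w\ge0$ is a nonincreasing function on the ordered set of partitions of $n$ with parts in $A$, then $\sum w(\lambda)p_\lambda$ is Schur-positive.

(d) The best constant $c^*$ with $\varepsilon_\mu\ge c^*p_1^n$ for all $n,\mu$ satisfies $\frac1{17}\le c^*\le\frac12$.

Theorem 1 is part (a) for $A=\{1,3,5,\dots\}$. Parts (b)–(d) are quick. For (b), let $a=\min A\ge3$. The only partition of $a$ with parts in $A$ is $(a)$, and $p_a=\sum_t(-1)^ts_{(a-t,1^t)}$ has coefficient $-1$ at $s_{(a-1,1)}$. For (c), list the partitions as $\lambda^1<\dots<\lambda^M$ and put $w(\lambda^{M+1})=0$. Then $\sum_iw(\lambda^i)p_{\lambda^i}=\sum_i\big(w(\lambda^i)-w(\lambda^{i+1})\big)\varepsilon^A_{\lambda^i}$, with nonnegative coefficients, so (a) applies. For (d), the lower bound is (a), and the upper bound is the case $n=3$, $\mu=(3)$ at the end of the discussion of (1.1). The rest of the notes proves (a). The results quoted beyond textbook material are a theorem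 of Fomin and Lulov, stated in Section 8, and Stirling's bounds.

## 3. Degree six by hand, and the failure of termwise estimates

Let $n=6$. The involution $\omega$ ($s_\nu\mapsto s_{\nu'}$, $p_k\mapsto(-1)^{k-1}p_k$) fixes every $p_\lambda$ with odd parts, so only one shape of each conjugate pair is needed. Adding cells gives
$$p_3P=s_4-s_{22}+s_{1^4},\qquad p_3P^2=s_5+s_{41}-s_{32}-s_{221}+s_{2111}+s_{1^5},$$
and one more step gives $p_3P^3$. The row for $p_3^2$ is obtained from the ribbon rule of Section 4, and the row for $p_5p_1$ from $p_5=s_5-s_{41}+s_{311}-s_{2111}+s_{1^5}$.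

| | $6$ | $51$ | $42$ | $411$ | $33$ | $321$ |
|---|---|---|---|---|---|---|
| $p_1^6$ | 1 | 5 | 9 | 10 | 5 | 16 |
| $p_3p_1^3$ | 1 | 2 | 0 | 1 | $-1$ | $-2$ |
| $p_3^2$ | 1 | $-1$ | 0 | 1 | 2 | $-2$ |
| $p_5p_1$ | 1 | 0 | $-1$ | 0 | 0 | 1 |

(Check: counting the self-conjugate shape $321$ once and the others twice, the squares in the last three rows sum to $z_\lambda=18,18,5$.) The partial sums of the rows are positive: $\varepsilon_{(3,3)}$ has coefficients $3,6,9,12,6,12$ and $\varepsilon_{(5,1)}$ has $4,6,8,12,6,13$.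

The table suggests a first approach: $p_1^n$ has the large coefficients $f^\nu$, so bound the negative coefficients of the other $p_\lambda$ one by one and compare their total with $f^\nu$. It breaks already at $\nu=(n-1,1)$. The coefficient of $s_{(n-1,1)}$ in $p_\lambda$ is $m_1(\lambda)-1$, where $m_1(\lambda)$ is the number of parts equal to $1$ (permutation character minus trivial). So the negative terms contribute $-1$ for each partition of $n$ into odd parts $\ge3$, while $f^{(n-1,1)}=n-1$. There are far more than $n-1$ such partitions: put $M=\lfloor n/21\rfloor$ and take $0\le b,c,d\le M$ with $2b+c\equiv n\pmod 3$. Then $n-5b-7c-9d$ is $\ge0$ and divisible by $3$, so $5^b7^c9^d$ is completed by threes. This gives at least $(M+1)^2\lfloor\frac{M+1}3\rfloor$ partitions. If $n\ge168$, then $M+1\ge9$, and this number is at least $27(M+1)>21(M+1)>n-1$. So the positive contributions of the terms must be used, and for that the terms must be kept together.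

## 4. Ribbons, and a multiplier for the powers of $p_3$

**Ribbons and beads.** A *ribbon* (rim hook) of size $l$ is a connected skew shape with $l$ cells and no $2\times2$ square; its height is the number of its rows minus $1$. The Murnaghan–Nakayama rule says $p_ls_\beta=\sum_\gamma(-1)^{\text{height}(\gamma/\beta)}s_\gamma$, over $\gamma\supset\beta$ such that $\gamma/\beta$ is a ribbon of size $l$. To use it, encode $\beta$ by the *beta-set* $\{\beta_i+N-i:1\le i\le N\}$, a set of $N$ *beads*, with $N$ at least the number of rows of $\beta$ plus $l$. Adding a ribbon of size $l$ means moving one bead $b$ to a vacant position $b+l$, and the height is the number of beads jumped over. For example, $\beta=(3)$, $l=3$, $N=4$: the beads are $\{6,2,1,0\}$. The moves $6\to9$, $2\to5$, $1\to4$, $0\to3$ jump over $0,0,1,2$ beads and give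
$$h_3p_3=s_6+s_{33}-s_{321}+s_{3111}. \tag{4.1}$$
Likewise $\{6,4,2,1,0\}$ gives $s_{21}p_3=s_{51}-s_{33}-s_{222}+s_{21^4}$. Applying $\omega$ to (4.1), $e_3p_3=s_{1^6}+s_{222}-s_{321}+s_{411}$. The difference $(h_3+e_3-s_{21})p_3$ is the row $p_3^2$ of the table.

For odd $l\ge3$ split $p_l$ by the sign of its hooks:
$$p_l=C_l-f_l,\qquad C_l=\sum_{t\text{ even}}s_{(l-t,1^t)},\quad f_l=\sum_{t\text{ odd}}s_{(l-t,1^t)}\qquad(0\le t\le l-1).$$
So $C_3=h_3+e_3$, $f_3=s_{21}$, $f_5=s_{41}+s_{2111}$.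

**Section 1 as a factorization.** We work in $\widehat\Lambda=\prod_n\Lambda^n$, with the same meaning of $\ge$, and write $[X]_n$ for the degree-$n$ part. Let $p=p_3,f=f_3,C=C_3$ and $U=\frac1{1-f}=\sum_kf^k\ge0$. As $U=1+Uf$, we have $U(1+p)=1+U(f+p)=1+UC\ge0$. Hence
$$P^n+pP^{n-3}=\Big[\frac{1-f}{1-P}\cdot U(1+p)\Big]_n ,$$
and both factors are $\ge0$: the first because $[\frac{1-f}{1-P}]_m=P^m-fP^{m-3}\ge\frac12P^m$ for $m\ge3$ (and $=P^m$ for $m<3$). The multiplier $U$ makes the $p$-part positive, and its inverse is paid for by $\frac1{1-P}$. This version can be pushed further.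

**Powers of $p_3$.** For $\mu=(3^s,1^{n-3s})$ and $A=\{1,3\}$ we want a multiplier $U$ with $U\sum_{a\le s}p^a\ge0$ for all $s$. Try $U=\frac1{1-f}$ and sort by the number $c$ of factors coming from $p$ or $f$. The part $T_c$ of $U\sum_{a\le s}p^a$ satisfies $T_c=p^c+fT_{c-1}$ for $1\le c\le s$. If $T_0,\dots,T_{c-2}\ge0$ then $T_{c-1}\ge p^{c-1}$, so
$$T_c\ge p^c+fp^{c-1}=Cp^{c-1}.$$
For $c=1$ this is $C\ge0$. For $c=2$ it is $C_3p_3=(h_3+e_3)p_3$, where $s_{321}$ has coefficient $-2$, so this lower bound no longer proves $T_2\ge0$.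

The repair is to put what is missing into the multiplier. For $X\in\widehat\Lambda$ let $X=X^+-X^-$ be its decomposition into positive and negative parts in the Schur basis. (E.g. $p_3^+=C_3$, $p_3^-=f_3$.) Put
$$x_{3,c}=(C_3p_3^{c-1})^-\ (c\ge2),\qquad x_3=\sum_{c\ge2}x_{3,c},\qquad g_3=f_3+x_3,\qquad U_3=\frac1{1-g_3}\ge0 .$$
By (4.1), $x_{3,2}=2s_{321}$. Now count $x_{3,c}$ as $c$ factors, i.e. let $T_c$ be the coefficient of $z^c$ in $T(z)=\frac{1}{1-zf-\sum_bz^bx_{3,b}}\sum_{a\le s}z^ap^a$. Then $T_c=[c\le s]\,p^c+fT_{c-1}+\sum_{b=2}^cx_{3,b}T_{c-b}$ for $c\ge1$, $T_0=1$. By induction all $T_c\ge0$: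

- for $c>s$ every term is $\ge0$;
- for $c=1\le s$, $T_1=p+f=C\ge0$;
- for $2\le c\le s$, $T_{c-1}\ge p^{c-1}$, and keeping the terms $b=1$ and $b=c$,
$$T_c\ge p^c+fp^{c-1}+x_{3,c}=Cp^{c-1}+(Cp^{c-1})^-\ge0. \tag{4.2}$$

Setting $z=1$ (legitimate, since $T_c$ starts in degree $3c$) gives $U_3\sum_{a\le s}p_3^a\ge0$ for every $s$.

**Two part sizes.** Next let $A=\{1,3,5\}$ and suppose the sum ends at $5^s$ together with some, not all, sets of threes. Write $F=\frac{U_3}{1-p_3}$ (all sets of threes) and $T'=U_3\sum_{a\le s'}p_3^a$ (the allowed ones). Then the sum is, after multiplication by $U_3$, $\sum_{a<s}p_5^aF+p_5^sT'$. Repeating the argument with $s=1$, the grade-one part would be $p_5T'+f_5F\ge f_5(F-T')$. This is fine if $T'\le F$. But $T'\le F$ is false: for $s'=0$, $F-T'=U_3\,\frac{p_3}{1-p_3}$ starts with $p_3$ and has coefficient $-1$ at $s_{21}$. What we can hope for is $T'\le S_3F$ with some $S_3\ge1$, and then we put $S_3f_5$ in place of $f_5$ into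 the multiplier. Also, for $c\ge2$ the two terms $p_5^cT'$ and $f_5p_5^{c-1}S_3F$ no longer have a common factor and must be bounded separately, so the correction $x_{5,c}$ has to be larger than $(C_5p_5^{c-1})^-$. The next section shows that this bookkeeping closes up.

## 5. Positivity of all truncated products

Fix $A\ni1$. For odd $l\ge5$ and $c\ge2$ put
$$x_{l,c}=(f_lp_l^{c-1})^-+(C_lp_l^{c-1})^-,\qquad B_{l,c}=(f_lp_l^{c-1})^++(C_lp_l^{c-1})^- ,$$
keep $x_{3,c}=(C_3p_3^{c-1})^-$, and for all $l$ put $x_l=\sum_{c\ge2}x_{l,c}$, $g_l=f_l+x_l$. All of these are $\ge0$. For $l\ge5$, $c\ge2$,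
$$p_l^c=C_lp_l^{c-1}-f_lp_l^{c-1}\ge-B_{l,c},\qquad f_lp_l^{c-1}+x_{l,c}=B_{l,c}. \tag{5.1}$$
For $l=3$, $c\ge2$: $p_3^c+f_3p_3^{c-1}+x_{3,c}=C_3p_3^{c-1}+x_{3,c}\ge0$. For all $l$: $p_l+f_l=C_l\ge0$.

Let the *level* $l$ run through the elements $\ge3$ of $A$ in increasing order. The subscript $<$ denotes the preceding level (level $1$ at the start). Put
$$S_1=1,\qquad S_l=S_<(1+f_l)(1+x_l),\qquad y_l=S_<g_l,\qquad U_l=\frac1{1-y_l}\ge0 .$$
Let $\mathcal K_l$ be the set of partitions (of any size) with parts in $A\cap[3,l]$, with $\mathcal K_1=\{\emptyset\}$, ordered lexicographically after padding by zeros. An **interval** is a set $I=\{\kappa\in\mathcal K_l:\kappa\le\kappa^0\}$. It may be infinite: if $A\supset\{3,5\}$, then $\kappa^0=(5)$ gives $\{\emptyset,(3),(3,3),\dots\}\cup\{(5)\}$. All sums below converge degree by degree. Put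
$$T_I=\prod_{j\le l}U_j\sum_{\kappa\in I}p_\kappa,\qquad F_l=\prod_{j\le l}\frac{U_j}{1-p_j},$$
products over $j\in A$, $3\le j\le l$; at level $1$, $T=F=1$. So $F_l$ is the version of $T_I$ with $I$ replaced by all of $\mathcal K_l$.

**Proposition A.** For every level $l$ and every interval $I\subset\mathcal K_l$: (i) $T_I\ge0$ and $F_l\ge0$; (ii) $T_I\le S_lF_l$.

*Proof.* Induction on the level. Level $1$ is trivial.

**Step 1: peel off the largest part.** Write $p,f,C,x_c,x,g,U$ for the objects $p_l,f_l,C_l,x_{l,c},x_l,g_l,U_l$. Let $\kappa^0=(l^s,\sigma)$ with $\sigma\in\mathcal K_<$, and $I'=\{\kappa'\in\mathcal K_<:\kappa'\le\sigma\}$. Since $l$ is the largest possible part, the lexicographic order compares the multiplicities of $l$ first: if $\kappa$ has $a<s$ parts $l$, then at index $a+1$ it has a part smaller than $l$ while $\kappa^0$ has $l$. So $I$ consists of all $l^a\cup\kappa'$ with $a<s$, $\kappa'\in\mathcal K_<$, or $a=s$, $\kappa'\in I'$. Hence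
$$T_I=UE,\quad E=\sum_{a<s}p^aF_<+p^sT_{I'};\qquad F_l=U\sum_{a\ge0}p^aF_< . \tag{5.2}$$

**Step 2: a grading.** Introduce a variable $z$: replace $p$ by $zp$, $f$ by $zf$ and $x_c$ by $z^cx_c$ in $U$, in $E$ and in the powers of $p$ in (5.2). Objects of lower level get no $z$. A subscript $c$ on $T$ (short for $T_I$), $E$, $F_l$, etc. now denotes the coefficient of $z^c$. It starts in degree $\ge lc$, so setting $z=1$ is allowed and recovers the original objects. With $D_1=S_<f$ and $D_b=S_<x_b$ for $b\ge2$, the identity $U=1+\big(\sum_bz^bD_b\big)U$ gives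
$$T_c=E_c+\sum_{b=1}^cD_bT_{c-b}, \tag{5.3}$$
where $E_c=p^c\omega_c$ for $c\le s$, with $\omega_c=F_<$ for $c<s$ and $\omega_s=T_{I'}$, and $E_c=0$ for $c>s$.

**Case $l\ge5$.**

**Step 3: bounds on $\omega_c$.** By induction $F_<\ge0$ and $0\le T_{I'}\le S_<F_<$, and $S_<-1\ge0$ gives $F_<\le S_<F_<$. So $0\le\omega_c\le S_<F_<$ for all $c\le s$.

**Step 4: part (i).** We show $T_c\ge0$ by induction on $c$. First, $T_0=\omega_0\ge0$. Assume $T_j\ge0$ for $j<c$. If $c>s$, all terms of (5.3) are $\ge0$. Let $1\le c\le s$; then $s\ge1$, so $T_0=\omega_0=F_<$.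

If $c=1$, use $p\ge-f$ and $\omega_1\ge0$:
$$T_1=p\,\omega_1+S_<fF_<\ \ge\ -f\omega_1+fS_<F_<\ \ge\ 0 .$$

If $c\ge2$, then $c-1<s$, so (5.3) gives $T_{c-1}=p^{c-1}F_<+\sum_{b}D_bT_{c-1-b}\ge p^{c-1}F_<$. Keep in (5.3) only the two distinct terms $b=1$ and $b=c$, and use (5.1):
$$T_c\ \ge\ p^c\omega_c+S_<f\,p^{c-1}F_<+S_<x_cF_<\ =\ p^c\omega_c+B_{l,c}S_<F_<\ \ge\ B_{l,c}(S_<F_<-\omega_c)\ \ge\ 0 .$$
So $T_I\ge0$. By (5.2), $(F_l)_c$ equals $T_c$ for any interval with $s>c$, since $T_c$ involves only $E_0,\dots,E_c$. So $F_l\ge0$.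

**Step 5: part (ii).** Compare $T_I$ first with $S_<(1+f)F_l$. Let
$$R=S_<(1+zf)F_l-T_I=UY,\qquad Y=S_<(1+zf)F_<\sum_{a\ge0}z^ap^a-E .$$
Then $Y_0=S_<F_<-E_0\ge0$. For $c\ge1$, put $\omega_c=0$ if $c>s$ and $\theta_c=S_<F_<-\omega_c$; then $0\le\theta_c\le S_<F_<$ and
$$Y_c=p^c\theta_c+fp^{c-1}S_<F_< .$$
Hence $Y_1\ge f(S_<F_<-\theta_1)\ge0$, and for $c\ge2$, by (5.1),
$$Y_c\ \ge\ -B_{l,c}\theta_c+fp^{c-1}S_<F_<\ \ge\ (fp^{c-1}-B_{l,c})S_<F_<\ =\ -x_cS_<F_< .$$
Set $z=1$ and multiply by $U\ge0$: $R\ge-xS_<\,UF_<$. By (5.2), $UF_<=(1-p)F_l$, and $1-p=1+f-C\le1+f$ with $F_l\ge0$, so $UF_<\le(1+f)F_l$. Therefore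
$$S_<(1+f)F_l-T_I\ \ge\ -xS_<(1+f)F_l,$$
that is, $T_I\le S_<(1+f)(1+x)F_l=S_lF_l$.

**Case $l=3$.** This is necessarily the first level, so $F_<=T_{I'}=S_<=1$, $D_1=f$, $D_b=x_b$, and $I=\{3^a:a\le s\}$.

**Step 6: part (i).** $T_I\ge0$ was proved in Section 4, see (4.2). As before $(F_3)_c=T_c$ for any $s>c$, so every $(F_3)_c\ge0$ and $F_3\ge0$.

**Step 7: part (ii).** Let $R=(1+zf)F_3-T_I=UY$. Here $Y=(1+zf)\sum_az^ap^a-\sum_{a\le s}z^ap^a$, so $Y_0=0$ and $Y_c=fp^{c-1}+[c>s]\,p^c$ for $c\ge1$. For $c\le s$ the series $F_3$ and $T_I$ agree in grade $c$, so $R_0=0$ and $R_c=f(F_3)_{c-1}\ge0$ for $1\le c\le s$. With $x(z)=\sum_{c\ge2}z^cx_c$ and $g(z)=zf+x(z)$, let $W=R+Ux(z)=U(Y+x(z))$; then $W=Y+x(z)+g(z)W$. For $j\le s$ we have $W_j\ge0$, because $R_j\ge0$ and $U,x\ge0$. For $c>s$ (so $c\ge1$), with $x_1=0$,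
$$W_c=p^c+fp^{c-1}+x_c+\sum_{b\ge1}g_bW_{c-b}=Cp^{c-1}+x_c+\sum_{b\ge1}g_bW_{c-b},$$
which is $\ge0$ by induction on $c$ (for $c=1$ the first part is $C\ge0$). So $W\ge0$. At $z=1$, using $U=(1-p)F_3\le(1+f)F_3$: $R\ge-Ux\ge-x(1+f)F_3$, that is, $T_I\le(1+f)(1+x)F_3=S_3F_3$. $\square$

## 6. Paying for the multiplier

This section reduces Theorem 2(a) to a numerical bound on the single series $\sum_l(f_l+x_l)$.

**Step 1: generating function.** Let $\mu=(\kappa^0,1^{n-|\kappa^0|})$, where $\kappa^0$ collects the parts $\ge3$, and let $K\in A$ be at least all parts of $\mu$. For $\lambda=(\kappa,1^{n-|\kappa|})$ we have $\lambda\le\mu\iff\kappa\le\kappa^0$. Indeed, before the first index where the padded $\kappa,\kappa^0$ differ, both have equal nonzero entries. If both are nonzero at that index, $\lambda,\mu$ differ there in the same way. If one of them is $0$ there, the corresponding part of $\lambda$ or $\mu$ is $0$ or $1$, which is less than the other, which is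 $\ge3$. So with $I=\{\kappa\le\kappa^0\}\subset\mathcal K_K$,
$$\varepsilon^A_\mu=\Big[\frac1{1-P}\sum_{\kappa\in I}p_\kappa\Big]_n=[\mathcal S\,T_I]_n,\qquad \mathcal S=\frac{\prod_{l\le K}(1-y_l)}{1-P}. \tag{6.1}$$
By Proposition A, $T_I\ge0$. We need a lower bound for $\mathcal S$.

**Definition.** An element $X\ge0$ of $\widehat\Lambda$ without constant term, with degree parts $X_i$, is **$\theta$-bounded** if $\big[\frac X{1-P}\big]_n=\sum_{i\le n}X_iP^{n-i}\le\theta P^n$ for all $n$.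

For example, $s_{21}$ is $\frac12$-bounded by Section 1, $P$ is $1$-bounded, and $P+P^2$ is $2$-bounded. The rules are:

- If $X$ is $\theta$-bounded and $Y$ is $\varphi$-bounded, then $X+Y$ is $(\theta+\varphi)$-bounded; likewise for degreewise finite infinite sums.
- $XY$ is $\theta\varphi$-bounded, since $\big[\frac{XY}{1-P}\big]_n=\sum_iY_i\big[\frac X{1-P}\big]_{n-i}\le\theta\sum_iY_iP^{n-i}\le\theta\varphi P^n$.
- If $0\le X\le X'$ and $X'$ is $\theta$-bounded, so is $X$.
- If $X\in\Lambda^i$, $i\ge1$, and $0\le X\le rP^i$, then $X$ is $r$-bounded.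

**Lemma B.** Let $\Theta=\sum_{l\in A,\,l\ge3}(f_l+x_l)$. If $\Theta$ is $\theta$-bounded with $e^\theta\le2$, then $\varepsilon^A_\mu\ge(2-e^\theta)P^n$.

*Proof.* **Step 2: bound the sum of the $y_l$.** Let $\Sigma=\sum_{l\le K}y_l$. Since $S_l-S_<=S_<(f_l+x_l+f_lx_l)\ge S_<g_l=y_l$, summing gives
$$\Sigma\le S_K-1=\prod_{l\le K}(1+f_l)(1+x_l)-1=\sum_{r\ge1}e_r ,$$
where $e_r$ is the $r$-th elementary symmetric polynomial in the elements $f_l,x_l\ge0$, $l\le K$. In the expansion of $\Theta^r$ all products are $\ge0$ and each squarefree one occurs $r!$ times, so $e_r\le\Theta^r/r!$, which is $\theta^r/r!$-bounded. So $\Sigma$ is $(e^\theta-1)$-bounded, and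
$$\Big[\frac{1-\Sigma}{1-P}\Big]_m\ge(2-e^\theta)P^m\ge0\quad\text{for all }m. \tag{6.2}$$

**Step 3: replace the product by $1-\Sigma$.** We claim that $Q:=\prod_{l\le K}(1-y_l)/(1-\Sigma)$ is $\ge0$ with constant term $1$. Build up the product factor by factor. If the $y$'s so far have sum $a$, the new factor $1-y$ multiplies the quotient by
$$\frac{(1-a)(1-y)}{1-a-y}=1+\frac{ay}{1-a-y}\ge0,$$
which has constant term $1$. So $\mathcal S=Q\cdot\frac{1-\Sigma}{1-P}\ge0$, and $\mathcal S_n=\sum_iQ_i\big[\frac{1-\Sigma}{1-P}\big]_{n-i}\ge(2-e^\theta)P^n$ by (6.2) and $Q_0=1$.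

**Step 4.** $T_I\ge0$ has constant term $1$, because $\emptyset\in I$. So (6.1) gives $\varepsilon^A_\mu\ge\mathcal S_n\ge(2-e^\theta)P^n$. $\square$

The elements $f_l,x_l$ do not depend on $A$, so $\Theta$ is largest for $A$ = all odd positive integers. We must show that *this* $\Theta$ is $\theta$-bounded with $\theta\le0.6626$. Indeed $\ln 2>0.69314$ and $-\ln0.97<0.03046$, so $\ln1.94>0.66268>0.6626$, and then $2-e^\theta\ge0.06>\frac1{17}$.

## 7. The hooks and $s_{321}$ cost at most one half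

**Proposition 7.1.** $\Theta_0:=\sum_{l\ge3\text{ odd}}f_l+x_{3,2}$ is $\frac12$-bounded.

*Proof.* Recall $x_{3,2}=2s_{321}$. Fix $\nu\vdash n$; for $n<3$ there is nothing to show. With $m(\beta)$ as in Section 1 we must prove that
$$\sum_{l}\ \sum_{t\text{ odd}}m\big((l-t,1^t)\big)+2m(321)\le\tfrac12f^\nu .$$
We use only $m(\beta)\ge\sum_{\beta^+}m(\beta^+)$ (equality unless $\beta=\nu$). Put $u_i=m((i-1,1))$, $v_i=m((2,1^{i-2}))$, so $u_3=v_3=m(21)$.

**Step 1: hooks with $t=1$ or $t=l-2$.** Here $f^\nu=m(1)\ge m(2)+m(11)$. Repeated use of $m((j))\ge m((j,1))+m((j+1))$ from $j=2$ on, and of the conjugate inequality, gives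
$$f^\nu\ge2m(21)+\sum_{i\ge4}(u_i+v_i).$$
For even $i\ge4$, $u_i\ge u_{i+1}+m((i-1,1,1))+m((i-1,2))$, and conjugately for $v_i$. Use this for all even $i$, keeping the extra terms only for $i=4$:
$$f^\nu\ge2\Big[m(21)+\sum_{l\ge5\text{ odd}}(u_l+v_l)\Big]+2m(311)+m(32)+m(221).$$

**Step 2: make room for $321$ and for the other hooks.** Since $m(311)\ge m(411)+m(321)+m(3111)$, $m(32)\ge m(321)$ and $m(221)\ge m(321)$,
$$f^\nu\ge2\Big[m(21)+\sum_{l\ge5\text{ odd}}(u_l+v_l)+2m(321)+m(411)+m(3111)\Big]. \tag{7.1}$$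

**Step 3: the remaining hooks fit into $m(411)+m(3111)$.** The constituents of the $f_l$ not yet listed are $s_{(l-t,1^t)}$ with $l\ge7$, $t$ odd, $3\le t\le l-4$. Encode an SYT of hook shape by a word: for the entries $2,3,\dots$ write $\mathsf r$ if the entry lies in the arm (first row) and $\mathsf d$ if it lies in the leg. Consider
$$w_{l,t}=\mathsf r\,\mathsf r\;\mathsf d^{\,t-1}\;\mathsf r^{\,l-3-t}\;\mathsf d .$$
It has $l-1-t$ letters $\mathsf r$ and $t$ letters $\mathsf d$, so it is an SYT of shape $(l-t,1^t)$, and $l-3-t\ge1$. No $w_{l,t}$ is a proper prefix of another: the first run of $\mathsf d$'s, which is ended by an $\mathsf r$, determines $t$, and the following run of $\mathsf r$'s, ended by $\mathsf d$, determines $l$. So the sets of SYT of $\nu$ extending distinct $w_{l,t}$ are disjoint, and they have sizes $m((l-t,1^t))$. Each $w_{l,t}$ starts with $\mathsf{rrddr}$ (a fixed SYT of shape $411$) if $t=3$, or with $\mathsf{rrddd}$ (a fixed SYT of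 shape $3111$) if $t\ge5$. Hence $\sum m((l-t,1^t))\le m(411)+m(3111)$ over these $(l,t)$, and (7.1) finishes the proof. $\square$

What remains is $\Theta-\Theta_0=\sum_{(l,c)\ne(3,2)}x_{l,c}$. We have only $0.1626$ to spend on it.

## 8. Ribbon tableaux behind $x_{l,c}$

Fix odd $l\ge3$, $c\ge2$ and $\nu\vdash n=lc$. An **$l$-ribbon tableau** of shape $\nu$ is a chain $\emptyset\subset\nu^1\subset\dots\subset\nu^c=\nu$ whose steps are ribbons of size $l$; let $N_\nu$ be their number.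

**Step 1: all tableaux of shape $\nu$ have the same sign.** The sign is the product of $(-1)^{\text{height}}$ over the steps. Read the chain backwards with beads: each step replaces a bead $b$ by $b-l$, and its sign is the sign of the permutation that re-sorts the beads. The chain ends at $\{0,\dots,N-1\}$. Beads on one *runner* (residue class mod $l$) keep their relative order, so the final position of each bead, hence the total permutation, depends only on $\nu$. Call the common sign $\eta_\nu$. By Murnaghan–Nakayama the coefficient of $s_\nu$ in $p_l^c$, which is $\chi^\nu(l^c)$, equals $\eta_\nu N_\nu$.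

**Step 2: counting.** The beads on runner $i$, read as positions $0,1,2,\dots$, are the beta-set of a partition $\nu^{(i)}$; these partitions form the $l$-quotient. Removing a ribbon from $\nu$ means removing a corner from one $\nu^{(i)}$. If $N_\nu\ne0$, a tableau is a shuffle of removal sequences that empty the $\nu^{(i)}$, so
$$N_\nu=c!\prod_i\frac{f^{\nu^{(i)}}}{|\nu^{(i)}|!}\le c! . \tag{8.1}$$
Example: $l=3$, $\nu=(3,3)$, beads $\{5,4,0\}$. The quotient consists of $\emptyset,(1),(1)$, so $N_\nu=2$. The two tableaux start with $(3)$ (signs $+,+$) and with $(2,1)$ (signs $-,-$), and $\eta_\nu=+$.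

**Step 3: a formula for the coefficients of $x_{l,c}$.** Let $N^{\mathrm{ev}}_\nu$ (resp. $N^{\mathrm{odd}}_\nu$) be the number of tableaux whose first shape $\nu^1$ is a hook of even (resp. odd) leg. Applying Murnaghan–Nakayama to the steps after the first,
$$C_lp_l^{c-1}=\sum_\nu\eta_\nu N^{\mathrm{ev}}_\nu s_\nu,\qquad f_lp_l^{c-1}=-\sum_\nu\eta_\nu N^{\mathrm{odd}}_\nu s_\nu .$$
Let $x(\nu)$ be the coefficient of $s_\nu$ in $x_{l,c}$. By the definition of $x_{l,c}$,
$$x(\nu)=N^{\mathrm{ev}}_\nu\ \text{ if }\eta_\nu=-;\qquad\text{if }\eta_\nu=+:\quad x(\nu)=N^{\mathrm{odd}}_\nu\ (l\ge5),\quad x(\nu)=0\ (l=3). \tag{8.2}$$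
So $x(\nu)\le N_\nu$. Conjugation changes a height $t$ into $l-1-t\equiv t\pmod2$, so it preserves $\eta$, $N$, $N^{\mathrm{ev}}$, $N^{\mathrm{odd}}$, and $x(\nu')=x(\nu)$. We may therefore assume $\nu_1\ge\nu_1'$. Write $r=n-\nu_1$ (the **order** of $\nu$) and $\nu=(n-r,\alpha)$, $\alpha\vdash r$.

**Step 4: characters by order.** We claim
$$\chi^\nu(l^c)=\sum_j(-1)^{r-lj}\binom cj\langle e_{r-lj}\,p_l^j,\ s_\alpha\rangle , \tag{8.3}$$
with $e_i=0$ for $i<0$. Write $X^\perp$ for the adjoint of multiplication by $X$ under the Hall inner product. Expanding the Jacobi–Trudi determinant along the first row, with $a=n-r$, gives $s_{(a,\alpha)}=\sum_i(-1)^ih_{a+i}\,e_i^\perp s_\alpha$, since deleting row $1$ and column $i+1$ leaves the determinant of $s_{\alpha/(1^i)}=e_i^\perp s_\alpha$. Hence $\chi^\nu(l^c)=\langle p_l^c,s_\nu\rangle=\sum_i(-1)^i\langle e_i\,h_{a+i}^\perp p_l^c,s_\alpha\rangle$. Next, $\sum_bh_b^\perp$ is an algebra homomorphism, because $h_b^\perp(XY)=\sum_ih_i^\perp(X)h_{b-i}^\perp(Y)$.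 It sends $p_k$ to $p_k+1$: $h_k^\perp p_k=\langle p_k,h_k\rangle=1$, and $h_b^\perp p_k=0$ for $0<b<k$ because $p_k$ is orthogonal to products of elements of positive degree. So $\sum_bh_b^\perp p_l^c=(1+p_l)^c$. Its part of degree $lj$ is $\binom cjp_l^j$, and degree $n-a-i=r-i$ equals $lj$ for $i=r-lj$. This is (8.3).

**Step 5: consequences.**

- *Hooks.* If $\nu$ is a hook, then $x(\nu)=0$. All shapes in a tableau are hooks, and every ribbon after the first lies in the arm (height $0$) or in the leg (height $l-1$, even). So $\eta_\nu$ is the sign of the first hook: if $\eta_\nu=-$ then $N^{\mathrm{ev}}_\nu=0$, if $\eta_\nu=+$ then $N^{\mathrm{odd}}_\nu=0$.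
- *Order $r<l$.* Only $j=0$ contributes to (8.3): $\chi^\nu(l^c)=(-1)^r\langle e_r,s_\alpha\rangle$, which is nonzero only for hooks. So **$x(\nu)\ne0$ implies that $\nu$ is not a hook and $r\ge l$.**
- *Order $l\le r<2l$, $\nu$ not a hook.* Then $\alpha\ne(1^r)$, so only $j=1$ contributes, and $\langle e_{r-l}p_l,s_\alpha\rangle\in\{0,\pm1\}$ (nonzero iff $\alpha/(1^{r-l})$ is a ribbon). So $N_\nu\le c$.

**Step 6: the general bound.** We quote the theorem of Fomin and Lulov (*On the number of rim hook tableaux*, Zap. Nauchn. Sem. POMI 223 (1995); J. Math. Sci. 87 (1997) 4118–4123): for $\nu\vdash lc$,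
$$N_\nu\le K_{l,c}\,(f^\nu)^{1/l},\qquad K_{l,c}=\frac{c!\;l^c}{((lc)!)^{1/l}} . \tag{8.4}$$
From $c!\le\sqrt{2\pi c}\,(c/e)^ce^{1/(12c)}$ and $(lc)!\ge(lc/e)^{lc}$ we get
$$K_{l,c}\le\sqrt{2\pi c}\;e^{1/(12c)}\le2.62\sqrt c\qquad(c\ge3). \tag{8.5}$$
For $l=3$: $\dfrac{K_{3,c+1}^3}{K_{3,c}^3}=\dfrac{27(c+1)^3}{(3c+1)(3c+2)(3c+3)}=\dfrac{9(c+1)^2}{(3c+1)(3c+2)}\le\dfrac{c+1}c$, because $9c(c+1)\le(3c+1)(3c+2)$. And $K_{3,5}^3=120^3\cdot27^5/15!<18.97$. So
$$K_{3,5}^3\le19,\qquad K_{3,6}^3\le22.8,\qquad K_{3,c}^3\le3.8\,c\quad(c\ge5). \tag{8.6}$$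

To use this we need lower bounds for $f^\nu$.

## 9. Lower bounds for $f^\nu$

Let $\mathrm{Cat}(m)=\binom{2m}m/(m+1)$; the values for $m=5,\dots,11$ are $42,132,429,1430,4862,16796,58786$, and $\mathrm{Cat}(13)=742900$. Then $\frac{\mathrm{Cat}(m+1)}{\mathrm{Cat}(m)}=\frac{4m+2}{m+2}=4-\frac6{m+2}$ is increasing in $m$ and $<4$. Let
$$d_j(n)=\binom nj-\binom n{j-1}=\frac{n(n-1)\cdots(n-j+2)\,(n-2j+1)}{j!} .$$
The ratio $\frac{d_{j+1}}{d_j}=\frac{n-j+1}{j+1}\big(1-\frac2{n-2j+1}\big)$ is decreasing in $j$. So $d_j$ is unimodal on $0\le j\le\lfloor n/2\rfloor$. Also $d_{\lfloor n/2\rfloor}(n)=\mathrm{Cat}(\lceil n/2\rceil)$: for $n=2m$ it is $\binom{2m}m\frac1{m+1}$, and for $n=2m+1$ it is $\binom{2m+1}m\frac2{m+2}=\mathrm{Cat}(m+1)$.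

**Lemma C.**
(a) If $\nu=(n-r,\alpha)\vdash n$ with $r\le n/2$, then $f^\nu\ge f^\alpha d_r(n)$.
(b) If $n\ge1$ and $\nu_1,\nu_1'\le\lceil n/2\rceil$, then $f^\nu\ge\mathrm{Cat}(\lceil n/2\rceil)$.
(c) If $\nu_1\ge\nu_1'$ and $\nu$ has order $\ge r_0$, where $r_0\le n/2$, then $f^\nu\ge\min\big(d_{r_0}(n),\mathrm{Cat}(\lceil n/2\rceil)\big)$.

*Proof of (a).* SYT of shape $\nu$ correspond to lattice words of content $\nu$: the $k$-th letter is the row of $k$, and in every prefix $\#i\ge\#(i+1)$. Take a ballot word with $n-r$ letters $1$ and $r$ letters N ($\#1\ge\#\mathrm N$ in each prefix; there are $d_r(n)$ of them), and the lattice word of an SYT of $\alpha$ with all letters raised by $1$. Replace the N's, in order, by the letters of the latter. The result is a lattice word for $\nu$, since $\#2\le\#\mathrm N\le\#1$ in every prefix, and the map is injective.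

*Proof of (b).* Induction on $n$; $n=1$ is clear.

**Step 1: $n=2m$.** Remove a corner. The result has size $2m-1$ and rows and columns $\le m=\lceil(2m-1)/2\rceil$, so $f^\nu\ge\mathrm{Cat}(m)$.

**Step 2: $n=2m+1$, $m\ge1$, with a long row or column.** If $\nu_1=m+1$, use (a) with $r=m$: $f^\nu\ge d_m(n)=\mathrm{Cat}(m+1)$. Similarly if $\nu_1'=m+1$. From now on $\nu_1,\nu_1'\le m$.

**Step 3: $\nu$ not a rectangle.** Let $k_2$ be the number of ways to remove two corners successively. The resulting shapes have size $2m-1$ and rows and columns $\le m$, so $f^\nu\ge k_2\mathrm{Cat}(m)$. If $k_2\ge4$, this is at least $\mathrm{Cat}(m+1)$. With at least three corners, $k_2\ge3\cdot2$. With two corners, let $\nu$ have $a_1$ rows of length $b_1+b_2$ and $a_2$ rows of length $b_2$. There are $2$ ways to remove both corners. After removing the upper corner, the cell to its left (resp. above it) becomes removable iff $b_1\ge2$ (resp. $a_1\ge2$). After removing the lower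 corner, the cell to its left (resp. above it) becomes removable iff $b_2\ge2$ (resp. $a_2\ge2$). So
$$k_2=2+\#\{\text{members of }a_1,b_1,a_2,b_2\text{ that are }\ge2\}. \tag{9.1}$$
If at most one of them is $\ge2$, then $\nu$ is one of $(2^{a_1},1)$, $(b_1+1,1)$, $(2,1^{a_2})$, $(b_2+1,b_2)$. With size $2m+1$ these have a column of length $m+1$, a row of length $2m$, a column of length $2m$, a row of length $m+1$, respectively, which is excluded. So $k_2\ge4$.

**Step 4: $\nu$ an $a\times b$ rectangle.** As $ab=2m+1$, both are odd, and both are $\ge3$ because rows and columns are $\le m$.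

If $a,b\ge5$, then $m\ge12$. The ways to remove six cells successively correspond, after rotating the rectangle, to SYT of size $6$ whose shape fits into the rectangle. There are $76$ SYT of size $6$, and only the shapes $(6),(1^6)$, with one SYT each, could fail to fit, so there are at least $74$ ways. The results have size $2m-5=2(m-2)-1$ and rows and columns $\le(2m+1)/5\le m-2$. So by induction $f^\nu\ge74\,\mathrm{Cat}(m-2)>4^3\,\mathrm{Cat}(m-2)>\mathrm{Cat}(m+1)$.

If $a=3$ (or, symmetrically, $b=3$), the hook length formula gives $f^\nu=\frac{2(3b)!}{b!\,(b+1)!\,(b+2)!}$, which for $b=3$ is $42=\mathrm{Cat}(5)$, as required. Passing from $b$ to $b+2$ multiplies it by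
$$\frac{9(3b+1)(3b+2)(3b+4)(3b+5)}{(b+2)(b+3)^2(b+4)}=9\Big(3-\frac5{b+2}\Big)\Big(3-\frac7{b+3}\Big)\Big(3-\frac5{b+3}\Big)\Big(3-\frac7{b+4}\Big),$$
which is increasing in $b$ and equals $143$ at $b=3$. Meanwhile $\mathrm{Cat}(m+1)=\mathrm{Cat}(\frac{3b+1}2)$ is multiplied by less than $4^3=64$.

*Proof of (c).* Let $r$ be the order. If $r\le n/2$, then $f^\nu\ge d_r(n)\ge\min(d_{r_0}(n),d_{\lfloor n/2\rfloor}(n))$ by (a) and unimodality. If $r>n/2$, then $\nu_1'\le\nu_1<n/2$ and (b) applies. $\square$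

**Remark 9.2.** If $\nu\vdash12$ is not a rectangle and $\nu_1,\nu_1'\le5$, then again $k_2\ge4$: by (9.1) the exceptional shapes are $(2^{a_1},1)$ and $(b_2+1,b_2)$, of odd size, and $(b_1+1,1)$, $(2,1^{a_2})$, which for size $12$ have a row or column of length $11$.

## 10. The corrections $x_{3,c}$, $c\ge3$

Put $\delta_{l,c}=\max_\nu x(\nu)/f^\nu$ over $\nu\vdash n=lc$. Then $0\le x_{l,c}\le\delta_{l,c}P^{lc}$, so $x_{l,c}$ is $\delta_{l,c}$-bounded. By Section 8 only non-hooks of order $r\ge l$ with $\nu_1\ge\nu_1'$ matter. "Ratio" means $x(\nu)/f^\nu$; it is at most $N_\nu/f^\nu$.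

**$c=3$: exact computation.** Add 3-ribbons to each term of (4.1):
$$\begin{aligned}
s_6p_3&=s_9+s_{63}-s_{621}+s_{6111},\\
s_{33}p_3&=s_{63}-s_{54}+s_{333}-s_{3321}+s_{33111},\\
s_{321}p_3&=s_{621}-s_{441}-s_{333}-s_{3222}+s_{321^4},\\
s_{3111}p_3&=s_{6111}-s_{3321}+s_{3222}+s_{31^6}.
\end{aligned}$$
For the second line the beads are $\{7,6,2,1,0\}$, with moves $7\to10$, $6\to9$, $2\to5$, $1\to4$, $0\to3$ jumping over $0,1,0,1,2$ beads. For the third, $\{8,6,4,2,1,0\}$ with moves $8\to11$, $6\to9$, $4\to7$, $2\to5$, $0\to3$ jumping over $0,1,1,1,2$ beads. For the fourth, $\{9,6,5,4,2,1,0\}$ with moves $9\to12$, $5\to8$, $4\to7$, $0\to3$ jumping over $0,1,2,2$ beads. Combining with the signs of (4.1),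
$$h_3p_3^2=s_9+2s_{63}-2s_{621}+2s_{6111}-s_{54}+s_{441}+2s_{333}-2s_{3321}+2s_{3222}+s_{33111}-s_{321^4}+s_{31^6}.$$
(Check: the squares sum to $30$. From $h_3=\frac13p_3+\frac12p_2p_1+\frac16p_1^3$ one gets $\langle h_3p_3^2,h_3p_3^2\rangle=\frac{162}9+\frac{36}4+\frac{108}{36}=30$.) Applying $\omega$,
$$e_3p_3^2=s_{1^9}+2s_{222111}-2s_{321^4}+2s_{41^5}-s_{22221}+s_{3222}+2s_{333}-2s_{432}+2s_{441}+s_{522}-s_{621}+s_{711}.$$
Adding and taking the negative part of $C_3p_3^2$,
$$x_{3,3}=3s_{621}+s_{54}+2s_{432}+3s_{321^4}+s_{22221}+2s_{3321}.$$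
With $f^{621}=105$, $f^{54}=42$, $f^{432}=168$ and conjugates, the ratios are $\frac1{35},\frac1{42},\frac1{84}$: $\delta_{3,3}=\frac1{35}\le0.0286$.

**Orders $3,4,5$ for $c\ge4$.** Here $N_\nu\le c$ by Section 8.

- $r=3$: for $\nu=(n-3,3)$, (8.3) gives $\chi^\nu(3^c)=c>0$, so $\eta_\nu=+$ and $x(\nu)=0$ by (8.2). The shape $(n-3,1^3)$ is a hook. For $(n-3,2,1)$ the hook length formula gives $f^\nu=\frac{n(n-2)(n-4)}3=c(3c-2)(3c-4)$. So the ratio is $\le\frac1{(3c-2)(3c-4)}$.
- $r=4,5$: the ratio is $\le c/d_r(n)$ by Lemma C(a).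

**$c=4$, $n=12$.** First, $N_\nu\le12$. If $N_\nu\neq 0$, the three quotient components have total size $4$, so one of them has size $k\ge2$. For $\beta\vdash k\ge2$ we have $f^\beta\le k!/2$ (for $k=2$ clear; for $k\ge3$, $(f^\beta)^2\le k!\le(k!/2)^2$). Now use (8.1).

- $r=3$: $\le\frac1{80}$. $r=4$: $\le\frac4{275}$. $r=5$: $\le\frac4{297}$.
- $r=6$: for $\nu=(6,6)$, (8.3) gives $\chi^\nu(3^4)=\binom42>0$ (the terms $j=0,1$ vanish, since $e_6$ and $e_3p_3$ do not contain $s_6$), so $x(\nu)=0$. $(6,1^6)$ is a hook. Otherwise $\alpha\ne(6),(1^6)$, so $f^\alpha\ge5$ (first row of the table in Section 3) and $f^\nu\ge5\,d_6(12)=5\cdot132$; ratio $\le\frac{12}{660}$.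
- $r\ge7$: rows and columns are $\le5$. The rectangles have $f^{444}=f^{3333}=462$. Otherwise $k_2\ge4$ by Remark 9.2. Two-step removals lead to $\gamma\vdash10$ with rows and columns $\le5$, so $f^\gamma\ge\mathrm{Cat}(5)=42$. If $\gamma$ is not a rectangle, it has at least two corners, and removing one leaves a shape of size $9$ with rows and columns $\le5$; so $f^\gamma\ge2\cdot42=84$. At most one removal path ends at a rectangle: $(5,5)$ is reached only from $(5,5,2)$ or $(5,5,1,1)$, and $(2^5)$ only from $(3,3,2,2,2)$ or $(4,2,2,2,2)$, by one path in each case. So $f^\nu\ge3\cdot84+42=294$.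

The largest of these bounds is $\frac{12}{294}$, so $\delta_{3,4}\le\frac{12}{294}\le0.0409$.

**$c=5$, $n=15$.** Orders $3$–$5$: $\le\frac1{143},\frac5{910},\frac5{1638}$. Order $\ge6$: $f^\nu\ge\min(d_6(15),\mathrm{Cat}(8))=\min(2002,1430)=1430$ by Lemma C(c). By (8.4) and (8.6), $(N_\nu/f^\nu)^3\le19/(f^\nu)^2\le19/1430^2<0.0211^3$. So $\delta_{3,5}\le0.0211$.

**$c=6$, $n=18$.** Orders $3$–$5$: $\le\frac6{1344},\frac6{2244},\frac6{5508}$. Order $\ge6$: $f^\nu\ge\min(9996,4862)=4862$ and $(N_\nu/f^\nu)^3\le22.8/4862^2<0.0099^3$. So $\delta_{3,6}\le0.0099$.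

**$c\ge7$: $\delta_{3,c}\le\frac1{(3c-2)(3c-4)}$.** Recall $c(3c-2)(3c-4)=\frac{n(n-2)(n-4)}3$.

- *Order 3* is done.
- *Order 4:* $d_4(n)=\frac{n(n-1)(n-2)(n-7)}{24}\ge\frac{n(n-2)(n-4)}3$, since $(n-1)(n-7)-8(n-4)=(n-3)(n-13)\ge0$.
- *Order 5:* $\frac{d_5}{d_4}=\frac{(n-3)(n-9)}{5(n-7)}\ge1$ for $n\ge21$, because then $(n-3)(n-9)\ge18(n-9)\ge5(n-7)$.
- *Order $\ge6$, dimension:* $f^\nu\ge d_6(n)$. By Lemma C(c) it suffices that $\mathrm{Cat}(\lceil n/2\rceil)\ge d_6(n)$ for $n=21,24,27,\dots$. At $n=21$: $58786\ge33915$. As $n\to n+3$, $\lceil n/2\rceil$ increases by at least $1$, so $\mathrm{Cat}$ gains a factor $\ge\frac{\mathrm{Cat}(12)}{\mathrm{Cat}(11)}=\frac{46}{13}>3$. Meanwhile $d_6(n)=\frac{n(n-1)(n-2)(n-3)(n-4)(n-11)}{720}$ gains $\prod_{k\in\{0,1,2,3,4,11\}}\big(1+\frac3{n-k}\big)$, which is decreasing in $n$ and equals $\frac{92092}{33915}<3$ at $n=21$.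
- *Order $\ge6$, ratio:* by (8.4) and (8.6), $(N_\nu/f^\nu)^3\le3.8c/d_6(n)^2$, so it suffices that
$$d_6(n)^2\ge3.8\,c\,\big[(3c-2)(3c-4)\big]^3 .$$
For $c=7$: $33915^2>1.15\cdot10^9>0.9\cdot10^9>26.6\cdot323^3$. As $n\to n+3$, the left side gains a factor $\ge(1+\frac3n)^{12}$, and the right side gains $\frac{n+3}n\big[(1+\frac3{n-2})(1+\frac3{n-4})\big]^3\le(1+\frac3n)^{10}$, because for $n\ge21$
$$\ln\Big(1+\frac3{n-2}\Big)\le\ln\Big(1+\frac3{n-4}\Big)\le\frac3{n-4}\le\frac{1.5\cdot3}{n+3}\le1.5\,\ln\Big(1+\frac3n\Big),$$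
the third inequality being $n\ge18$ and the last being $\ln(1+u)\ge\frac u{1+u}$.

Since $(3c-2)(3c-4)\ge(3c-\frac92)(3c-\frac32)$ and $\frac1{(3c-9/2)(3c-3/2)}=\frac13\Big(\frac1{3c-9/2}-\frac1{3c-3/2}\Big)$ telescopes, $\sum_{c\ge7}\delta_{3,c}\le\frac13\cdot\frac1{16.5}\le0.0203$. Altogether
$$\sum_{c\ge3}\delta_{3,c}\le0.0286+0.0409+0.0211+0.0099+0.0203=0.1208. \tag{10.1}$$

## 11. The corrections $x_{5,c}$

**$c=2$, $n=10$.** $N_\nu\le2$ by (8.1), and $r\ge5$.

- $r=5$: for $\nu=(5,5)$ the two tableaux start with $(5)$ (signs $+,+$) and $(4,1)$ (signs $-,-$). So $\eta_\nu=+$, $x(\nu)=N^{\mathrm{odd}}_\nu=1$, and $f^\nu=42$. $(5,1^5)$ is a hook. Otherwise $\alpha\vdash5$ is not $(5)$ or $(1^5)$, so $f^\alpha\ge4$ and $f^\nu\ge4\,d_5(10)=4\cdot42$; ratio $\le\frac2{168}$.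
- $r\ge6$: rows and columns are $\le4$, so $\nu$ is not a rectangle and has at least two corners. Lemma C(b) for size $9$ gives $f^\nu\ge2\cdot42$; ratio $\le\frac1{42}$.

So $\delta_{5,2}\le\frac1{42}\le0.0239$.

**$c=3,4$.** For $c=3$: $N_\nu\le6$ and $f^\nu\ge\min(d_5(15),\mathrm{Cat}(8))=\min(1638,1430)$, so $\delta_{5,3}\le0.0042$. For $c=4$: $N_\nu\le24$ and $f^\nu\ge\min(d_5(20),\mathrm{Cat}(10))=\min(10659,16796)$, so $\delta_{5,4}\le0.0023$.

**$c\ge5$.** We claim $f^\nu\ge\min\big(d_5(n),\mathrm{Cat}(\lceil n/2\rceil)\big)\ge n^5/242$ for $n=25,30,\dots$. Here $d_5(25)=40480\ge25^5/242$, and $d_5(n)/n^5=\frac1{120}\prod_{k\in\{1,2,3,9\}}(1-\frac kn)$ is increasing. Also $\mathrm{Cat}(13)=742900\ge25^5/242$. As $n\to n+5$, $\lceil n/2\rceil$ increases by at least $2$, so $\mathrm{Cat}$ gains a factor $\ge(\frac{54}{15})^2>12$, while $n^5$ gains at most $(\frac65)^5<2.5$. By (8.4) and (8.5) the ratio is $\le2.62\sqrt c\,(f^\nu)^{-4/5}$, and $242^{4/5}<243^{4/5}=81$,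 so
$$\delta_{5,c}\le2.62\sqrt c\cdot81\,(5c)^{-4}\le0.34\,c^{-3.5},$$
$$\sum_{c\ge5}\delta_{5,c}\le0.34\,\big(5^{-3.5}+\tfrac25\,5^{-2.5}\big)\le0.0037,$$
comparing the tail with $\int_5^\infty u^{-3.5}du$. Altogether
$$\sum_{c\ge2}\delta_{5,c}\le0.0239+0.0042+0.0023+0.0037=0.0341. \tag{11.1}$$

## 12. The corrections $x_{l,c}$ for $l\ge7$, and the final sum

**$c=2$.** $N_\nu\le2$, and Lemma C(c) with $r_0=l=n/2$ gives $f^\nu\ge\mathrm{Cat}(l)$, as $d_l(2l)=\mathrm{Cat}(l)$. So the sum over $l$ is at most $\frac2{429}+\frac2{4862}+\frac2{58786}+\dots$. Each term is less than $\frac1{10}$ of the preceding one, since $\mathrm{Cat}(l+2)/\mathrm{Cat}(l)\ge\frac{4862}{429}>11$. So the sum is $\le\frac2{429}\cdot\frac{10}9\le0.0052$.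

**$c\ge3$.** Now $n\ge21$ and the order is $\ge l\ge7$. We claim
$$f^\nu\ge\min\big(d_7(n),\mathrm{Cat}(\lceil n/2\rceil)\big)\ge n^5/88 .$$
The first inequality is Lemma C(c) with $r_0=7$. Next, $d_7(21)=62016\ge21^5/88$, and $d_7(n)/n^5=\frac1{5040}\prod_{k=1}^4(1-\frac kn)\cdot(n-5)(n-13)$ is increasing. Also $\mathrm{Cat}(11)=58786\ge22^5/88$ covers $n=21,22$, and $n\to n+2$ multiplies $\mathrm{Cat}$ by at least $\frac{46}{13}>3.5$ and $n^5$ by at most $(\frac{23}{21})^5<1.6$.

Since $(f^\nu)^{1/l-1}\le(f^\nu)^{-6/7}$, (8.4) and (8.5) give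
$$\delta_{l,c}\le2.62\sqrt c\cdot88^{6/7}\,n^{-30/7}\le51\,l^{-4}c^{-3.5}.$$
Here $n^{-30/7}=n^{-4}n^{-2/7}$, and we used $88^{6/7}\le46.43$ (as $46.43^7>4.65\cdot10^{11}>88^6$), $n^{-2/7}\le21^{-2/7}\le0.4191$ (as $441\cdot0.4191^7>1$) and $2.62\cdot46.43\cdot0.4191\le51$. Comparing with integrals, $\sum_{l\ge7\text{ odd}}l^{-4}\le7^{-4}+\frac1{6\cdot7^3}\le0.00091$ and $\sum_{c\ge3}c^{-3.5}\le3^{-3.5}+\frac25\,3^{-2.5}\le0.0471$. So the sum over $l\ge7$, $c\ge3$ is $\le51\cdot0.00091\cdot0.0471\le0.0022$, and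
$$\sum_{l\ge7}\sum_{c\ge2}\delta_{l,c}\le0.0052+0.0022=0.0074. \tag{12.1}$$

**End of the proof of Theorem 2(a).** By (10.1), (11.1), (12.1), $\Theta-\Theta_0=\sum_{(l,c)\ne(3,2)}x_{l,c}$ is $\xi$-bounded with $\xi\le0.1208+0.0341+0.0074=0.1623$. By Proposition 7.1, $\Theta_0$ is $\frac12$-bounded. So $\Theta$, for $A$ the set of all odd positive integers, is $\theta$-bounded with $\theta=0.6623<0.6626<\ln1.94$. For a smaller set $A$, $\Theta$ only decreases. Lemma B gives, for every $\mu\vdash n$ with parts in $A$,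
$$\varepsilon^A_\mu\ \ge\ (2-1.94)\,P^n\ =\ 0.06\,p_1^n\ \ge\ \tfrac1{17}\,p_1^n .$$
This proves Theorem 2(a), and with $A=\{1,3,5,\dots\}$ Theorem 1. $\blacksquare$
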